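
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{conjecture}[theorem]{Conjecture}
\newtheorem{remark}[theorem]{Remark}

\title{Schubert and Richardson varieties with non-reduced tangent cones}


\begin{abstract}
Insko and Yong conjectured that all tangent cones of Richardson varieties in the flag variety of $\mathbb{C}^n$ are reduced. We show that this fails for every $n\ge 8$, already for Schubert varieties. In the basic example, in $S_8$, the tangent cone is, up to an affine factor, the complete intersection $xz=0$, $Sx+Pz=0$, where $S$ and $P$ are quadratic forms in further variables; the subspace $x=z=0$ is a component of multiplicity two. We also show that reducedness for Richardson varieties reduces to reducedness for Schubert varieties, that multiplicities of components and orders of nilpotency are unbounded as $n$ grows, and that the conjecture holds for $n\le 4$ and for intersections of a Schubert divisor with an opposite one.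
\end{abstract}

\section{The question and the answer}

\subsection{Setting}
Let $G=GL_n(\mathbb{C})$. Let $B$ and $B_-$ be the groups of upper and lower triangular matrices in $G$, let $U$ and $U_-$ be their subgroups of unipotent matrices, and let $T=B\cap B_-$. The quotient $G/B$ is the variety of complete flags in $\mathbb{C}^n$: the coset $gB$ is the flag whose $k$-th space is spanned by the first $k$ columns of $g$. A permutation $w\in S_n$ is also viewed as the matrix with $1$ in the positions $(w(j),j)$; the points $wB$ are the $T$-fixed points of $G/B$. Put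
\[
X_u=\overline{BuB/B},\qquad X^v=\overline{B_-vB/B},\qquad X_u^v=X_u\cap X^v .
\]
These are the Schubert variety of $u$, the opposite Schubert variety of $v$ and, for $v\le u$ in Bruhat order, their Richardson variety. The last is reduced and irreducible, and its $T$-fixed points are the $wB$ with $v\le w\le u$. Recall that $X_u$ is the union of the cells $B\sigma B/B$ with $\sigma\le u$, that $X^e=G/B$, and that therefore $X_u=X_u^e$. We write $s_k$ for the transposition of $k$ and $k+1$, $w_0$ for the permutation $i\mapsto n+1-i$, and $[k]=\{1,\dots,k\}$.

The tangent cone of a variety $X$ at a point $p$ is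
\[
TC_p(X)=\operatorname{Spec}\operatorname{gr}_{\mathfrak m_p}\mathcal{O}_{X,p},\qquad
\operatorname{gr}_{\mathfrak m_p}\mathcal{O}_{X,p}=\bigoplus_{k\ge0}\mathfrak m_p^k/\mathfrak m_p^{k+1}.
\]
It is what remains of $X$ under unlimited magnification at $p$, with multiplicities recorded. At a smooth point it is an affine space. For a hypersurface $f=0$ through the origin it is the hypersurface defined by the form of lowest degree in $f$. A reduced variety may well have a non-reduced tangent cone: the cusp $z^2=c^3$ has tangent cone $z^2=0$, a double line.

\begin{conjecture}[Insko and Yong \cite{IY}]\label{conj}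
The tangent cones of $X_u^v$ are reduced; that is, for all $n$, all $v\le u$ in $S_n$ and all $p\in X_u^v$, the ring $\operatorname{gr}_{\mathfrak m_p}\mathcal{O}_{X_u^v,p}$ has no nonzero nilpotent elements.
\end{conjecture}

For divisors the conjecture is easily confirmed. In suitable coordinates a Schubert divisor is given by a minor of a matrix whose entries are $0$, $1$ and distinct variables, and its lowest form turns out to be a generic determinant, which is irreducible. So all tangent cones of Schubert divisors are integral (Theorem~\ref{thm:positive}). For intersections of Schubert divisors, however, two of the equations may have the same lowest form. Then their difference contributes a further form to the tangent cone, and the common lowest form, restricted to the zero set of this further form, can become a square. This is what happens in our example.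

\subsection{Results}
In $S_8$, in one-line notation, put
\begin{equation}\label{eq:uw}
u=w_0s_1s_3s_5s_7=78563412,\qquad w=21654387 .
\end{equation}

\begin{theorem}\label{thm:main}
We have $w\le u$, and the tangent cone at $wB$ of the Richardson variety $X_u^w$ is not reduced. Likewise the tangent cone at $wB$ of the Schubert variety $X_u=X_u^e$ is not reduced. In particular Conjecture~\ref{conj} is false.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] Let $u,w$ be as in \eqref{eq:uw}. The ring $\operatorname{gr}_{\mathfrak m}\mathcal{O}_{X_u^w,wB}$ is a quotient $A/\mathrm{in}(I)$ of a polynomial ring $A=\mathbb{C}[x,z,a,b]$ in $18$ variables, $16$ of which are denoted $a_{ij},b_{ji}$, such that, with the nonzero quadratic forms $P,S\in\mathbb{C}[a,b]$ given explicitly in Section~\ref{sec:example},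
\[
(A/\mathrm{in}(I))_{PS}\cong\mathbb{C}[a,b]_{PS}[z]/(z^2).
\]
So $\{x=z=0\}\cong\mathbb{A}^{16}$ is a component of multiplicity exactly $2$ of $TC_{wB}(X_u^w)$.
\item[(b)] For every $n\ge8$ Conjecture~\ref{conj} fails in $S_n$, both with $v=e$ and with a Richardson variety $X_u^v$ at the point $p=vB$.
\item[(c)] For every $r\ge1$ there is a Schubert variety in the flag variety of $\mathbb{C}^{8r}$ with a tangent cone that has a component of multiplicity $2^r$ and whose coordinate ring satisfies $(\text{nilradical})^r\ne0$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:product}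
For every $n$, all $v\le u$ in $S_n$ and every $p\in X_u^v$,
\[
TC_p(X_u^v)\times\mathbb{A}^{\dim G/B}\;\cong\;TC_p(X_u)\times TC_p(X^v).
\]
Thus $TC_p(X_u^v)$ is reduced if and only if both $TC_p(X_u)$ and $TC_p(X^v)$ are.
\end{theorem}

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(a)] For all $n$ and all $1\le k\le n-1$, all tangent cones of the Schubert divisor $X_{w_0s_k}$ are integral. Hence the conjecture holds for $X_u^v$ whenever $v\le u$, $u\in\{w_0,w_0s_1,\dots,w_0s_{n-1}\}$ and $v\in\{e,s_1,\dots,s_{n-1}\}$.
\item[(b)] The conjecture holds for $n\le4$.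
\end{enumerate}
\end{theorem}

So the conjecture is true for $n\le4$ and false for every $n\ge8$. The arguments here do not decide the cases $5\le n\le 7$.

\subsection{The mechanism in its smallest form}\label{sec:model}
Consider the curve in $\mathbb{A}^3$, with coordinates $x,z,c$, given by
\[
xz=0,\qquad x+z=c^2 .
\]
It is the union of the two parabolas $(x,z)=(c^2,0)$ and $(x,z)=(0,c^2)$. Eliminating $x$ turns it into the plane curve $z(c^2-z)=0$; this equation is squarefree, so the ideal $(xz,\,x+z-c^2)$ is radical. The lowest form of $z(c^2-z)$ is $-z^2$, so the tangent cone at the origin is a double line. In terms of the two original equations it is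
\[
xz=0,\qquad x+z=0 .
\]
The two branches are different, but to first order both are the line $x=z=0$, and the tangent cone counts this line twice. Algebraically, the lowest forms are a quadratic form in $x,z$ and a linear form in $x,z$, and \emph{a quadratic form in two variables restricted to a line through the origin is a multiple of a square}.

In the example of Theorem~\ref{thm:main} the parameter $c$ is replaced by $16$ variables $(a,b)$, and the equations become
\[
xz=(\text{quartic in }a,b),\qquad Sx+Pz=(\text{quartic in }a,b),
\]
where $S,P$ are quadratic forms in $(a,b)$. For fixed general $(a,b)$ these are a conic and a line in the $(x,z)$-plane, meeting in two points. If $(a,b)$ is multiplied by $\varepsilon$, these points are multiplied by $\varepsilon^2$: they collapse to $x=z=0$ faster than $(a,b)$ goes to $0$. Both sheets are therefore tangent to $x=z=0$, as for the parabolas.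

Three things are needed for the proof: tools to compute lowest forms and to check that an ideal is radical (Section~\ref{sec:tools}), equations of $X_u$ (Section~\ref{sec:charts}), and the computation (Section~\ref{sec:example}).

\section{Tangent cones and lowest forms}\label{sec:tools}

Let $A$ be a polynomial ring over $\mathbb{C}$ with its usual grading $A=\bigoplus A_k$, let $\mathfrak m$ be the ideal generated by the variables, and let $I\subset\mathfrak m$ be a radical ideal, so that $A/I$ is the coordinate ring of a (possibly reducible) variety $X$ through the origin. Let $\mathrm{in}(I)$ be the ideal whose degree $k$ part consists of $0$ and the lowest forms of degree $k$ of elements of $I$. Localizing at $\mathfrak m$ does not change the quotients of consecutive powers of $\mathfrak m$, and the degree $k$ part of the associated graded ring of $A/I$ is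
\[
\mathfrak m^k/\bigl(\mathfrak m^{k+1}+(I\cap\mathfrak m^k)\bigr)=A_k/\mathrm{in}(I)_k .
\]
Hence the associated graded ring of $\mathcal{O}_{X,0}$ is $A/\mathrm{in}(I)$.

\begin{lemma}\label{lem:prod}
$TC_{(p,q)}(X\times Y)\cong TC_p(X)\times TC_q(Y)$.
\end{lemma}

\begin{proof}
We may take $X,Y$ affine with coordinate rings $R,R'$; let $\mathfrak m,\mathfrak m'$ be the maximal ideals of $p,q$. The maximal ideal $\mathfrak n$ of $(p,q)$ in $R\otimes R'$ satisfies $\mathfrak n^k=\sum_i\mathfrak m^i\otimes\mathfrak m'^{\,k-i}$. Since $\mathfrak n^{k+1}$ contains $\mathfrak m^{k+1}\otimes R'$ and $R\otimes\mathfrak m'^{\,k+1}$, the quotient $\mathfrak n^k/\mathfrak n^{k+1}$ can be computed in the finite-dimensional space $R/\mathfrak m^{k+1}\otimes R'/\mathfrak m'^{\,k+1}$. Choose in both factors bases adapted to the filtration by powers of the maximal ideal. Then the products of basis elements whose orders add up to $k$ give a basis of $\mathfrak n^k/\mathfrak n^{k+1}$, so $\mathfrak n^k/\mathfrak n^{k+1}=\bigoplus_i\mathfrak m^i/\mathfrak m^{i+1}\otimes\mathfrak m'^{\,k-i}/\mathfrak m'^{\,k-i+1}$, compatibly with multiplication.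
\end{proof}

The lowest forms of two generators do not always generate $\mathrm{in}(I)$; they do when they are coprime. We need this for the usual grading and, in the proof of Lemma~\ref{lem:radical}, for a grading by weights $\le0$, so we allow arbitrary integer weights.

\begin{lemma}\label{lem:coprime}
Grade $A$ by giving each variable an integer weight. For $h\ne0$ let $\operatorname{ord}h$ be the smallest degree occurring in $h$, and let $\mathrm{in}(h)$ be the component of $h$ in that degree. Let $F,E\in A$ be nonzero. If $\mathrm{in}(F)$ and $\mathrm{in}(E)$ are coprime, then $\mathrm{in}(h)\in(\mathrm{in}(F),\mathrm{in}(E))$ for every nonzero $h\in(F,E)$.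
\end{lemma}

\begin{proof}
Put $f=\operatorname{ord}F$ and $e=\operatorname{ord}E$. For an expression $h=\alpha F+\beta E$ let $M=\min(\operatorname{ord}\alpha+f,\operatorname{ord}\beta+e)$, where $\operatorname{ord}0=\infty$. Always $M\le\operatorname{ord}h$, so we may choose the expression with $M$ as large as possible. Let $\alpha_{M-f}$, $\beta_{M-e}$ be the components of $\alpha,\beta$ of the indicated degrees. The component of $h$ in degree $M$ is $\alpha_{M-f}\,\mathrm{in}(F)+\beta_{M-e}\,\mathrm{in}(E)$. If $M=\operatorname{ord}h$, this is $\mathrm{in}(h)$ and we are done. If $M<\operatorname{ord}h$, it vanishes, and coprimality gives a homogeneous $c$ with $\alpha_{M-f}=-c\,\mathrm{in}(E)$ and $\beta_{M-e}=c\,\mathrm{in}(F)$. Then $h=(\alpha+cE)F+(\beta-cF)E$ is an expression with larger $M$, a contradiction.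
\end{proof}

\begin{lemma}\label{lem:radical}
Give the variables of $A$ nonnegative integer weights. For $h\neq 0$ let the weight of $h$ be the highest weight of a monomial occurring in $h$, and let $\mathrm{top}(h)$ be the component of $h$ of that weight. If $\mathrm{top}(F)$ and $\mathrm{top}(E)$ are, up to nonzero scalars, coprime squarefree monomials, then the ideal $(F,E)$ is radical.
\end{lemma}

\begin{proof}
Let $I=(F,E)$ and $J=(\mathrm{top}(F),\mathrm{top}(E))$. Lemma~\ref{lem:coprime} for the negated weights says that $\mathrm{top}(h)\in J$ for every nonzero $h\in I$. The ideal $J$ is generated by squarefree monomials, so it is radical. Suppose $\sqrt I\ne I$ and choose $f\in\sqrt I\setminus I$ of smallest possible weight, say $f^k\in I$. Then $\mathrm{top}(f)^k=\mathrm{top}(f^k)\in J$, so $\mathrm{top}(f)\in J$, and $\mathrm{top}(f)=\alpha\,\mathrm{top}(F)+\beta\,\mathrm{top}(E)$ with $\alpha,\beta$ homogeneous of the appropriate weights. Now $f-\alpha F-\beta E$ lies in $\sqrt I\setminus I$ and has smaller weight than $f$, a contradiction.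
\end{proof}

\section{Divisors, charts and slices}\label{sec:charts}

\subsection{Some Schubert varieties as intersections of divisors}
For $g\in GL_n(\mathbb{C})$ and $1\le k\le n-1$ let $\Delta_k(g)$ be the minor of $g$ with the last $k$ rows and the first $k$ columns. Right multiplication of $g$ by an element of $B$ multiplies $\Delta_k$ by a nonzero scalar, so
\[
D_k=\{gB:\Delta_k(g)=0\}\subset G/B
\]
is well defined.

\begin{lemma}\label{lem:divisors}
Let $J\subset[n-1]$ contain no two consecutive integers. Then, as sets, $\bigcap_{k\in J}D_k=X_{u_J}$, where $u_J=w_0\prod_{k\in J}s_k$.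
\end{lemma}

\begin{proof}
The rank of a southwest submatrix is constant on $B\sigma B$. Hence $\Delta_k$ vanishes nowhere on $B\sigma B$ if $\sigma([k])=\{n+1-k,\dots,n\}$, and vanishes identically there otherwise. With $\tau=w_0\sigma$ this says that $B\sigma B/B\subset D_k$ if and only if $\tau([k])\ne[k]$. The permutations preserving $[k]$ form the subgroup generated by the $s_j$ with $j\ne k$, and a permutation lies in this subgroup if and only if $s_k$ does not occur in a (equivalently, any) reduced word for it. So $B\sigma B/B\subset D_k$ if and only if $s_k$ occurs in the reduced words of $\tau$.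

Let $\pi=\prod_{k\in J}s_k$. We use the subword characterization of Bruhat order: $\pi\le\tau$ if and only if some subword of a given reduced word of $\tau$ is a reduced word of $\pi$. The $s_k$ with $k\in J$ commute with each other, so if they all occur in a reduced word of $\tau$, then a subword is a reduced word of $\pi$, and $\pi\le\tau$. Conversely, if $\pi\le\tau$, then each $s_k$ with $k\in J$ occurs. Thus $B\sigma B/B\subset\bigcap_{k\in J}D_k$ if and only if $\pi\le w_0\sigma$. Left multiplication by $w_0$ reverses Bruhat order, so this is the condition $\sigma\le w_0\pi=u_J$.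
\end{proof}

\subsection{Charts and slices}
Fix $w\in S_n$ and put
\[
V=wU_-w^{-1},\qquad U'=V\cap U,\qquad U''=V\cap U_-,\qquad N=VwB/B .
\]
The elements of $V$ are the matrices with $1$ on the diagonal, arbitrary entries in the positions $(i,k)$ with $w^{-1}(i)>w^{-1}(k)$, and $0$ elsewhere. The set $N$ is open in $G/B$, contains $wB$, and $y\mapsto ywB$ is an isomorphism $V\to N$. The group $V$ is the product of its root subgroups in any order; in particular both multiplication maps
\[
U'\times U''\to V,\qquad U''\times U'\to V
\]
are isomorphisms of varieties. Note that $\dim U'$ is the number $\ell(w)$ of inversions of $w$. Moreover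
\begin{equation}\label{eq:cells}
BwB/B=U'wB/B\subset N,\qquad B_-wB/B=U''wB/B\subset N ,
\end{equation}
because $U=U'\cdot(U\cap wUw^{-1})$, $U_-=U''\cdot(U_-\cap wUw^{-1})$, and $wUw^{-1}$ fixes $wB$. Put
\[
Y_u=\{y''\in U'':y''wB\in X_u\},\qquad Y^v=\{z'\in U':z'wB\in X^v\},
\]
with their reduced structures.

\begin{lemma}\label{lem:slice}
\begin{enumerate}
\item[(a)] For $y',z'\in U'$ and $y'',z''\in U''$ we have $y'y''wB\in X_u$ if and only if $y''\in Y_u$, and $z''z'wB\in X^v$ if and only if $z'\in Y^v$. Hence $X_u\cap N\cong U'\times Y_u$ and $X^v\cap N\cong U''\times Y^v$.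
\item[(b)] If $w\le u$, then $Y_u\cong X_u\cap(B_-wB/B)$ is an open neighborhood of $wB$ in $X_u^w$, and
\[
TC_{wB}(X_u)\cong\mathbb{A}^{\ell(w)}\times TC_{wB}(X_u^w).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $X_u$ is stable under left multiplication by $U'\subset B$, and $X^v$ under $U''\subset B_-$. (b) By \eqref{eq:cells}, $Y_u\cong X_u\cap(B_-wB/B)$, and the orbit $B_-wB/B$ is open in its closure $X^w$. Apply (a) and Lemma~\ref{lem:prod}.
\end{proof}

So to study $X_u$ near $wB$ it is enough to study the smaller variety $X_u^w$, which has the same singularity up to an affine factor. By \eqref{eq:cells}, the cell $B_-wB/B$ is identified with the set of matrices $y''w$, $y''\in U''$. These are the matrices with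
\begin{equation}\label{eq:cellmatrix}
1 \text{ at } (w(j),j),\quad\text{free entries at } (w(l),j)\text{ for } j<l,\ w(j)<w(l),\quad 0\text{ elsewhere.}
\end{equation}

\section{The example in $S_8$}\label{sec:example}

Let $u=78563412$ and $w=21654387$. By Lemma~\ref{lem:divisors} with $J=\{1,3,5,7\}$,
\begin{equation}\label{eq:four}
X_u=D_1\cap D_3\cap D_5\cap D_7\quad\text{as sets.}
\end{equation}
The sets $w([1])=\{2\}$, $w([3])=\{1,2,6\}$, $w([5])=\{1,2,4,5,6\}$, $w([7])=\{1,2,3,4,5,6,8\}$ differ from $\{8\}$, $\{6,7,8\}$, $\{4,\dots,8\}$, $\{2,\dots,8\}$, respectively. So $wB\in X_u$, that is, $w\le u$.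

\subsection{The equations}
By \eqref{eq:cellmatrix} the cell $B_-wB/B$ is the space $\mathbb{A}^{20}$ of matrices
\[
\begin{pmatrix}
0&1&0&0&0&0&0&0\\
1&0&0&0&0&0&0&0\\
a_{41}&a_{42}&0&0&0&1&0&0\\
a_{31}&a_{32}&0&0&1&0&0&0\\
a_{21}&a_{22}&0&1&0&0&0&0\\
a_{11}&a_{12}&1&0&0&0&0&0\\
c_{11}&c_{12}&b_{11}&b_{12}&b_{13}&b_{14}&0&1\\
c_{21}&c_{22}&b_{21}&b_{22}&b_{23}&b_{24}&1&0
\end{pmatrix}
\]
with $wB$ as origin. Let $C=(c_{ij})$, let $a_i$ be the row $(a_{i1},a_{i2})$, and let $b_i$ be the column with entries $b_{1i},b_{2i}$; thus $b_ia_i$ is a $2\times2$ matrix. We compute the four minors up to sign.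
\begin{itemize}
\item $\Delta_1=c_{21}$.
\item For $\Delta_3$ (rows $6,7,8$, columns $1,2,3$) subtract $a_{11}$ times column $3$ from column $1$ and $a_{12}$ times column $3$ from column $2$. Row $6$ becomes $(0,0,1)$, and $\Delta_3=\det(C-b_1a_1)$.
\item For $\Delta_5$ (rows $4,\dots,8$, columns $1,\dots,5$) use columns $3,4,5$ in the same way to clear the $a$'s in rows $6,5,4$. This gives $\Delta_5=\det(C-b_1a_1-b_2a_2-b_3a_3)$.
\item For $\Delta_7$ (rows $2,\dots,8$, columns $1,\dots,7$) expand along row $2$, whose only nonzero entry is in column $1$, and along column $7$, whose only nonzero entry is in row $8$. There remain the rows $3,\dots,7$ and columns $2,\dots,6$, and clearing the $a$'s with the $1$'s gives $\Delta_7=c_{12}-\sum_{i=1}^4b_{1i}a_{i2}$.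
\end{itemize}

The matrix $C-b_1a_1$ occurs in two of the minors, so we make its entries coordinates:
\[
\begin{pmatrix}x&y\\v&z\end{pmatrix}:=C-b_1a_1,\qquad
\begin{pmatrix}P&L\\R&S\end{pmatrix}:=b_2a_2+b_3a_3,\qquad
r:=b_{21}a_{11},\qquad t:=b_{14}a_{42}.
\]
Explicitly,
\begin{align*}
P&=b_{12}a_{21}+b_{13}a_{31},& L&=b_{12}a_{22}+b_{13}a_{32},\\
R&=b_{22}a_{21}+b_{23}a_{31},& S&=b_{22}a_{22}+b_{23}a_{32}.
\end{align*}
Passing from $C$ to $x,y,v,z$ is a polynomial automorphism of $\mathbb{A}^{20}$ fixing the origin. Since $c_{21}=v+b_{21}a_{11}$ and $c_{12}=y+b_{11}a_{12}$, the four equations become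
\[
v=-r,\qquad y=L+t,\qquad xz-yv=0,\qquad (x-P)(z-S)-(y-L)(v-R)=0 .
\]
We eliminate $v$ and $y$ with the first two and work in the polynomial ring
\[
A=\mathbb{C}[x,z,a_{ij},b_{ji}\;:\;1\le i\le4,\ 1\le j\le2]
\]
in $18$ variables. The last two equations become $F=0$ and $F_5=0$, where
\[
F=xz+r(L+t),\qquad F_5=(x-P)(z-S)+t(r+R).
\]
Both have the same lowest form $xz$. To see a second lowest form we replace $F_5$ by the difference
\begin{equation}\label{eq:E}
E=F-F_5=Sx+Pz-H,\qquad H=PS-rL+Rt .
\end{equation}
Let $I=(F,E)\subset A$. By \eqref{eq:four}, the variety $X_u\cap(B_-wB/B)$ is $V(I)\subset\mathbb{A}^{18}$, with $wB$ as origin, and its coordinate ring is $A/\sqrt I$. By Lemma~\ref{lem:slice}(b) it is a neighborhood of $wB$ in $X_u^w$.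

The forms $P,L,R,S,r,t$ are quadratic in $(a,b)$. So $F$ and $E$ are homogeneous of weight $4$ if $x,z$ have weight $2$ and the $a_{ij},b_{ji}$ have weight $1$; this is the scaling described in Section~\ref{sec:model}. For fixed $(a,b)$ the equations are those of the conic $xz=-r(L+t)$ and the line $Sx+Pz=H$.

\subsection{The ideal is radical}
A tangent cone is computed from the radical ideal of a variety, and so far we know only that $F,E$ define $V(I)$ as a set. If $I$ were not radical, the nilpotents found below might be caused by this defect and say nothing about $X_u^w$.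

\begin{proposition}\label{prop:radical}
$I$ is radical. Hence $A/I$ is the coordinate ring of $X_u\cap(B_-wB/B)$.
\end{proposition}

\begin{proof}
We look for weights for which the components of highest weight of $F$ and $E$ are coprime squarefree monomials. The term $xz$ of $F$ is such a monomial; in $E$, the term $-b_{22}a_{21}b_{14}a_{42}$ of $-Rt$ shares no variable with it. Give
\[
x,\ z,\ b_{14},\ b_{22},\ a_{21}
\]
weight $1$ and all other variables weight $0$. In $F$, the term $xz$ has weight $2$, the terms of $rL$ have weight $0$, and $rt$ has weight $1$. In $E$,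
\[
\begin{array}{lll}
Sx=b_{22}a_{22}x+b_{23}a_{32}x & \text{has terms of weights} & 2,1,\\
Pz=b_{12}a_{21}z+b_{13}a_{31}z & \text{has terms of weights} & 2,1,\\
PS & \text{has terms of weights} & \le2,\\
rL & \text{has terms of weight} & 0,\\
Rt=b_{22}a_{21}b_{14}a_{42}+b_{23}a_{31}b_{14}a_{42} & \text{has terms of weights} & 3,1.
\end{array}
\]
So $\mathrm{top}(F)=xz$ and $\mathrm{top}(E)=-b_{22}a_{21}b_{14}a_{42}$. Lemma~\ref{lem:radical} applies.
\end{proof}

The variables $b_{14},a_{42}$ enter the equations only through $D_7$, in the term $t$; they supply the monomial that makes this argument work.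

\subsection{The tangent cone}

\begin{proposition}\label{prop:cone}
For the usual grading of $A$ we have $\mathrm{in}(I)=(xz,\;Sx+Pz)$. Hence
\[
TC_{wB}(X_u^w)\cong\operatorname{Spec}A/(xz,\;Sx+Pz).
\]
\end{proposition}

\begin{proof}
In $F=xz+r(L+t)$ the second summand has degree $4$, and in $E=Sx+Pz-H$ the form $Sx+Pz$ has degree $3$ while $H$ has degree $4$. So $\mathrm{in}(F)=xz$ and $\mathrm{in}(E)=Sx+Pz$. Neither $x$ nor $z$ divides $Sx+Pz$, because $P$ and $S$ are nonzero and do not involve $x,z$. So the two lowest forms are coprime, and they generate $\mathrm{in}(I)$ by Lemma~\ref{lem:coprime}. By Proposition~\ref{prop:radical} and the beginning of Section~\ref{sec:tools}, $A/\mathrm{in}(I)$ is the associated graded ring of $X_u^w$ at $wB$.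
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have seen that $w\le u$. Modulo $\mathrm{in}(I)$ we have $Pz\equiv-Sx$, so
\[
(Pz)^2\equiv-(Sx)(Pz)=-PS\cdot xz\equiv0 .
\]
On the other hand $Pz\notin\mathrm{in}(I)$. Indeed, the elements of degree $3$ of $(xz,Sx+Pz)$ are $\lambda\,xz+c\,(Sx+Pz)$ with $\lambda$ a linear form and $c\in\mathbb{C}$. If this equals $Pz$, then setting $x=0$ gives $c=1$, and setting $z=0$ gives $c=0$, a contradiction. So $Pz$ is a nonzero nilpotent in $\operatorname{gr}_{\mathfrak m}\mathcal{O}_{X_u^w,wB}$. By Lemma~\ref{lem:slice}(b), $TC_{wB}(X_u)$ is the product of $TC_{wB}(X_u^w)$ with an affine space, so it is not reduced either.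
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Take $A,I,P,S$ as above and invert $PS$. The relation $Sx+Pz=0$ gives $x=-Pz/S$, and then $xz=0$ becomes $z^2=0$. By Proposition~\ref{prop:cone}, $(A/\mathrm{in}(I))_{PS}\cong\mathbb{C}[a,b]_{PS}[z]/(z^2)$. Its only minimal prime is $(z)$, corresponding to $\{x=z=0\}\cong\mathbb{A}^{16}$, and the local ring there has length $2$.
\end{proof}

\begin{remark}
It is instructive to see what each divisor contributes. In the $20$ coordinates, fix the signs so that $\Delta_3=xz-yv$ and $\Delta_5=(x-P)(z-S)-(y-L)(v-R)$. Both have lowest form $xz-yv$, and the lowest form of $\Delta_3-\Delta_5$ is $Sx+Pz-Ry-Lv$. Over a general point $(a,b)$, these two forms alone cut out in the $4$-space of $(x,y,v,z)$ a hyperplane section of a quadric of rank $4$. As $PS-RL$ is not identically zero, this section has rank $3$ and is reduced. The divisors $D_1$ and $D_7$ impose $v=0$ and $y=0$ to first order. They leave only the two variables $x,z$, and the form $xz$ restricted to the line $Sx+Pz=0$ is a multiple of a square.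
\end{remark}

\section{Tangent cones of Richardson varieties are products}

In this section we prove Theorem~\ref{thm:product}; compare Knutson, Woo and Yong \cite{KWY}. Let $n$, $v\le u$ and $p\in X_u^v$ be arbitrary, and let $w\in S_n$ be such that $p\in BwB/B$. By \eqref{eq:cells}, $p$ lies in the chart $N\cong V$ around $wB$. Write an element $y\in V$ in both possible ways:
\[
y=y'y''=z''z',\qquad y',z'\in U',\quad y'',z''\in U''.
\]
By Lemma~\ref{lem:slice}(a), membership of $ywB$ in $X_u$ is a condition on $y''$ only, and membership in $X^v$ is a condition on $z'$ only. If $V$ were commutative, we would have $y''=z''$, and $X_u^v\cap N$ would visibly be a product. In general $y''$ and $z'$ come from two different factorizations, and the point is that together they still form a coordinate system.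

\begin{lemma}\label{lem:phi}
The map $\varphi:V\to U''\times U'$, $\varphi(y)=(y'',z')$, is an isomorphism of varieties.
\end{lemma}

\begin{proof}
The matrix entries at the positions $(i,k)$ with $w^{-1}(i)>w^{-1}(k)$ are coordinates on $V$. The subgroup $U'$ is the coordinate subspace in which only those with $i<k$ may be nonzero, and $U''$ is the one in which only those with $i>k$ may be nonzero. Conjugation by the diagonal matrix with entries $\epsilon^{w^{-1}(1)},\dots,\epsilon^{w^{-1}(n)}$ multiplies the entry at $(i,k)$ by $\epsilon^{w^{-1}(i)-w^{-1}(k)}$, so it acts linearly on $V$, $U'$ and $U''$ with positive weights. It respects both factorizations, so $\varphi$ is equivariant. Therefore $\varphi^*$ is a graded homomorphism between positively graded polynomial rings of the same dimension.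

We have $\varphi(1)=(1,1)$. To first order at $1$ both factorizations of $y$ are the decomposition $\operatorname{Lie}V=\operatorname{Lie}U'\oplus\operatorname{Lie}U''$, so the differential of $\varphi$ at $1$ is the isomorphism $\operatorname{Lie}V\to\operatorname{Lie}U''\oplus\operatorname{Lie}U'$. Hence $\varphi^*$ is an isomorphism on $\mathfrak m/\mathfrak m^2$, where $\mathfrak m$ denotes the respective ideal of elements without constant term. By the graded Nakayama lemma $\varphi^*$ is surjective. A surjection between domains of the same finite dimension has zero kernel, so $\varphi^*$ is an isomorphism.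
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:product}]
By Lemma~\ref{lem:slice}(a), $X_u^v\cap N$ corresponds to $\varphi^{-1}(Y_u\times Y^v)$. All varieties here are reduced, so Lemma~\ref{lem:phi} and Lemma~\ref{lem:slice}(a) give
\[
X_u^v\cap N\cong Y_u\times Y^v,\qquad X_u\cap N\cong U'\times Y_u,\qquad X^v\cap N\cong U''\times Y^v .
\]
Let $p=ywB$. Under these isomorphisms $p$ corresponds to $(y'',z')$, $(y',y'')$ and $(z'',z')$, respectively. By Lemma~\ref{lem:prod},
\begin{align*}
TC_p(X_u^v)&\cong TC_{y''}(Y_u)\times TC_{z'}(Y^v),\\
TC_p(X_u)&\cong\mathbb{A}^{\dim U'}\times TC_{y''}(Y_u),\qquad TC_p(X^v)\cong\mathbb{A}^{\dim U''}\times TC_{z'}(Y^v).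
\end{align*}
Since $\dim U'+\dim U''=\dim V=\dim G/B$, the stated isomorphism follows. A tensor product of two reduced $\mathbb{C}$-algebras is reduced, and each factor of a tensor product of nonzero algebras embeds in it. So the right-hand side is reduced if and only if both factors are, and the left-hand side is reduced if and only if $TC_p(X_u^v)$ is.
\end{proof}

\section{All $n\ge8$, and nilpotents of large order}

For $u_1\in S_{n_1}$ and $u_2\in S_{n_2}$ let $u_1\oplus u_2\in S_{n_1+n_2}$ be the permutation with block diagonal matrix.

\begin{lemma}\label{lem:oplus}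
$X_{u_1\oplus u_2}\cong X_{u_1}\times X_{u_2}$, compatibly with $T$-fixed points: $(w_1\oplus w_2)B$ corresponds to the pair of points given by $w_1$ and $w_2$.
\end{lemma}

\begin{proof}
Let $\mathcal{P}\supset B$ be the group of block upper triangular matrices with blocks of sizes $n_1,n_2$. Then $\mathcal{P}/B$ is closed in $G/B$ and is the product of the flag varieties of $\mathbb{C}^{n_1}$ and $\mathbb{C}^{n_2}$. The unipotent radical of $\mathcal{P}$ is normal in $\mathcal{P}$ and contained in $B$, so it acts trivially on $\mathcal{P}/B$. Therefore $B$ acts on the product through its quotient, the product of the two groups of upper triangular matrices. So the $B$-orbit of $(u_1\oplus u_2)B$ is the product of the Schubert cells of $u_1$ and $u_2$, and its closure is the product of their closures.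
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b),(c)]
Let $u,w$ be as in \eqref{eq:uw}.

(b) For $n=8$ put $\hat u=u$, $\hat w=w$; for $n>8$ put $\hat u=u\oplus\mathrm{id}_{n-8}$, $\hat w=w\oplus\mathrm{id}_{n-8}$. The Schubert variety of $\mathrm{id}_{n-8}$ is a point, so by Lemma~\ref{lem:oplus} there is an isomorphism $X_{\hat u}\cong X_u$ taking $\hat wB$ to $wB$. In particular $\hat w\le\hat u$, and $TC_{\hat wB}(X_{\hat u})$ is not reduced by Theorem~\ref{thm:main}. By Lemma~\ref{lem:slice}(b), $TC_{\hat wB}(X_{\hat u}^{\hat w})$ is not reduced either; here $p=vB$ with $v=\hat w$.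

(c) Consider $X_{u^{\oplus r}}$ at the point of $w^{\oplus r}$. By Lemmas~\ref{lem:oplus}, \ref{lem:prod} and \ref{lem:slice}(b), its tangent cone is, up to an affine factor, the product of $r$ copies of $\operatorname{Spec}A/\mathrm{in}(I)$. Mark the variables and forms of the $i$-th copy by an index $i$ and let $f=\prod_iP_iS_i$. By part (a), inverting $f$ gives a polynomial ring over
\[
\mathbb{C}[a^{(i)},b^{(i)}:1\le i\le r]_f\,[z_1,\dots,z_r]/(z_1^2,\dots,z_r^2).
\]
This has a single minimal prime, and the local ring there has length $2^r$. The elements $P_iz_i$ of the unlocalized ring are nilpotent by the proof of Theorem~\ref{thm:main}, and their product $P_1\cdots P_r\,z_1\cdots z_r$ is nonzero after localization. So the $r$-th power of the nilradical is nonzero.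
\end{proof}

\section{Cases in which the conjecture holds}

We use that $X^v=w_0X_{w_0v}$, which follows from $B_-=w_0Bw_0$. By Theorem~\ref{thm:product} it therefore suffices in both parts of Theorem~\ref{thm:positive} to consider Schubert varieties.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
By Lemma~\ref{lem:divisors} with $J=\{k\}$, $X_{w_0s_k}$ is the zero set of $\Delta_k$. It is $B$-stable, and each of its points has the form $g\cdot wB$ with $g\in B$ and $wB\in X_{w_0s_k}$, so it suffices to consider such a point $wB$. In the chart $N$, represented by the matrices in $wU_-$, row $w(i)$ has a $1$ in column $i$, independent variables to the left of it, and zeros to the right. Let $d$ be the number of rows $w(i)$ of the minor $\Delta_k$ with $i>k$. Within the first $k$ columns these $d$ rows consist entirely of variables. Each of the other $k-d$ rows of the minor contains exactly one $1$, and these $1$'s lie in different columns.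

Every term in the expansion of $\Delta_k$ takes a variable from each of the $d$ rows, so it has degree at least $d$. The terms of degree exactly $d$ take the $1$ from each of the other rows. So the component of $\Delta_k$ in degree $d$ is, up to sign, the determinant of the $d\times d$ matrix formed by the $d$ rows and the $d$ columns not used by the $1$'s; its entries are independent variables. If $d=0$ then $\Delta_k(w)=\pm1$, contrary to $wB\in X_{w_0s_k}$. So $d\ge1$, and the lowest form $\mathrm{in}(\Delta_k)$ is a generic determinant, which is irreducible.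

The zero set of $\Delta_k$ in $N$ is open in $X_{w_0s_k}$, hence irreducible, so $\Delta_k=cf^e$ with $c\in\mathbb{C}^*$, $f$ irreducible and $e\ge1$. Then $\mathrm{in}(\Delta_k)=c\,\mathrm{in}(f)^e$ is irreducible, so $e=1$. Thus $\Delta_k$ generates the ideal of $X_{w_0s_k}\cap N$. The tangent cone at $wB$ is $\mathrm{in}(\Delta_k)=0$, which is integral.

For the second statement, $X_{w_0}=X^e=G/B$ is smooth and $X^{s_k}=w_0X_{w_0s_k}$. So the tangent cones of the $X_u$ and $X^v$ in question are reduced, and Theorem~\ref{thm:product} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]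
For $n\le3$ each Schubert variety is a point, a projective line, a divisor, or all of $G/B$. Divisors are covered by (a), and the others are smooth.

Let $n=4$. The only singular Schubert varieties are $X_{3412}$ and $X_{4231}$ \cite{LS}. Since $4231=w_0s_2$, the latter is covered by (a). Since $3412=w_0s_1s_3$, Lemma~\ref{lem:divisors} gives $X_{3412}=D_1\cap D_3$. For a flag $F_1\subset F_2\subset F_3$, and with $E_i$ spanned by the first $i$ basis vectors, $\Delta_1=0$ says $F_1\subset E_3$, and $\Delta_3=0$ says that the projection of $F_3$ along $E_1$ to the last three coordinates is not injective, that is, $E_1\subset F_3$. So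
\[
X_{3412}=\{F_\bullet: F_1\subset E_3,\ E_1\subset F_3\}.
\]
Write $F_1=[\xi_1:\xi_2:\xi_3:0]$ and let $F_3$ be the kernel of the linear form $(0,\eta_2,\eta_3,\eta_4)$. The possible $F_2$ form the projective line $\mathbb{P}(F_3/F_1)$, so $X_{3412}$ is a locally trivial $\mathbb{P}^1$-bundle over
\[
\{(F_1,F_3)\}=\{\xi_2\eta_2+\xi_3\eta_3=0\}\subset\mathbb{P}^2_{[\xi_1:\xi_2:\xi_3]}\times\mathbb{P}^2_{[\eta_2:\eta_3:\eta_4]} .
\]
The partial derivatives of $\xi_2\eta_2+\xi_3\eta_3$ with respect to $\xi_2,\xi_3,\eta_2,\eta_3$ are $\eta_2,\eta_3,\xi_2,\xi_3$, and those with respect to $\xi_1,\eta_4$ vanish. So this hypersurface is smooth except at the point $\xi_2=\xi_3=\eta_2=\eta_3=0$. There, in the chart $\xi_1=\eta_4=1$, it is the quadric cone $\xi_2\eta_2+\xi_3\eta_3=0$ in $\mathbb{A}^4$, which is integral and equal to its own tangent cone at the origin. So all tangent cones of $X_{3412}$ are integral, by Lemma~\ref{lem:prod}.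
\end{proof}

\begin{thebibliography}{9}
\bibitem{IY} Erik Insko, Alexander Yong, \emph{Patch ideals and Peterson varieties}, arXiv:1101.3255 (2011).
\bibitem{KWY} Knutson, Woo, Yong, \emph{Singularities of Richardson varieties}.
\bibitem{LS} Lakshmibai, Sandhya, 1990.
\end{thebibliography}

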